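\title{Induced subdivisions with prescribed parities in $K_{s,s}$-free graphs}

\begin{abstract}
By a theorem of K\"uhn and Osthus, a graph of sufficiently large average degree with no $K_{s,s}$ subgraph contains an induced subdivision of any given graph $H$. We prove that if $H$ is bipartite, then every edge of $H$ can be replaced by a path of odd length; this is a conjecture from a paper of Campbell, Davies and Hickingbotham. More generally, prescribe a parity for each edge of an arbitrary graph $H$. We show that, for $s\ge2$, an induced subdivision with these parities is forced by large average degree if and only if the prescribed parities have even sum along every cycle of $H$. The proof passes to a dense linear hypergraph, samples its vertices at random with three possible statuses, and shows that almost every hyperedge whose vertices all survive lies inside a highly connected part of the graph formed by the hyperedges that have shrunk to pairs.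
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite and simple, and the average degree of a graph with $N\ge1$ vertices and $e$ edges is $2e/N$. A graph is \emph{$K_{s,s}$-free} if it has no subgraph, induced or not, isomorphic to the complete bipartite graph $K_{s,s}$. A \emph{subdivision} of a graph $H$ is obtained by replacing every edge of $H$ by a path of length at least $1$ between its ends, the inner vertices of these paths being new and distinct; the vertices of $H$ are the \emph{branch vertices}. A subdivision is \emph{odd} if all these paths have odd length. A graph $G$ \emph{contains an induced (odd) subdivision of $H$} if some induced subgraph of $G$ is isomorphic to an (odd) subdivision of $H$.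

Large average degree alone does not force induced subdivisions. Every induced cycle of a complete graph has length $3$ and every induced cycle of a complete bipartite graph has length $4$, so neither kind of graph contains an induced subdivision of $C_6$. Excluding $K_{s,s}$ as a subgraph removes both examples, and by a theorem of K\"uhn and Osthus it removes all examples: for every graph $H$ and every positive integer $s$, the $K_{s,s}$-free graphs with no induced subdivision of $H$ have bounded average degree. That theorem gives no control over the lengths of the paths. The following conjecture, posed in \cite{CDH}, asks for control of their parity.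

\begin{quote}
\emph{For every bipartite graph $H$ and every positive integer $s$ there is a constant $C(H,s)$ such that every $K_{s,s}$-free graph with no induced odd subdivision of $H$ has average degree at most $C(H,s)$.}
\end{quote}

Two examples show why one would believe the conjecture and where its difficulty lies.

\begin{example}[even cycles]\label{ex:cycle}
Let $H=C_{2\ell}$ with $\ell\ge2$. A cycle of even length $2\ell'\ge2\ell$ is an odd subdivision of $H$: keep $2\ell-1$ edges and replace the last one by a path of length $2\ell'-2\ell+1$. Let $H'$ consist of two vertices joined by three internally disjoint paths of length $\ell$. In an induced subdivision of $H'$ two of the three paths have the same parity. Their union is a cycle of even length at least $2\ell$, and it is induced because the third path has length at least $2$. So for even cycles the conjecture follows from the theorem of K\"uhn and Osthus.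
\end{example}

\begin{example}[all branch vertices on one side]\label{ex:onesub}
The argument of Example~\ref{ex:cycle} cannot work for $H=K_{3,3}$, whichever graph $H'$ is used. The subdivision of $H'$ that we are given may be the one in which every edge is replaced by a path of length $2$. This graph is bipartite, and all its vertices of degree at least $3$ lie on one side. An odd subdivision of $K_{3,3}$ has two vertices of degree $3$ joined by a path of odd length, and in a bipartite graph such vertices lie on opposite sides. So the given subdivision contains no odd subdivision of $K_{3,3}$. It has average degree less than $4$, so it does not threaten the conjecture; but it shows that the density of $G$ has to be used while the branch vertices are being placed.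
\end{example}

In a bipartite host graph the parity of a path is determined by the sides on which its ends lie. The task is therefore to find an induced subdivision whose branch vertices lie on prescribed sides, and in this form there is no reason to insist that all paths be odd. For a graph $H$ and a function $\lambda\colon E(H)\to\{0,1\}$, a \emph{$\lambda$-subdivision} of $H$ is a subdivision in which the path replacing $f$ has length congruent to $\lambda(f)$ modulo $2$, for every edge $f$. Call $\lambda$ \emph{balanced} if $\sum_{f\in E(Z)}\lambda(f)$ is even for every cycle $Z$ of $H$.

\begin{lemma}\label{lem:balanced}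
The function $\lambda$ is balanced if and only if there is a partition $V(H)=X\sqcup Y$ such that $\lambda(f)=1$ exactly when $f$ joins $X$ to $Y$.
\end{lemma}

\begin{proof}
A cycle passes between $X$ and $Y$ an even number of times, so a partition as stated makes $\lambda$ balanced. Conversely, let $\lambda$ be balanced. Fix a rooted spanning tree in each component of $H$, let $\sigma(v)$ be the parity of the sum of $\lambda$ along the tree path from the root to $v$, and let $Y=\{v:\sigma(v)=1\}$ and $X=V(H)\setminus Y$. For a tree edge $uv$ we have $\lambda(uv)\equiv\sigma(u)+\sigma(v)\pmod 2$ by definition. Any other edge $uv$ forms a cycle with the tree path from $u$ to $v$, along which $\lambda$ sums to $\sigma(u)+\sigma(v)$ modulo $2$, so the same congruence holds.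
\end{proof}

\begin{theorem}\label{thm:main}
Let $H$ be a graph and let $\lambda\colon E(H)\to\{0,1\}$ be balanced. For every positive integer $s$ there is a constant $C(H,\lambda,s)$ such that every $K_{s,s}$-free graph of average degree greater than $C(H,\lambda,s)$ contains an induced subgraph that is a $\lambda$-subdivision of $H$.
\end{theorem}

If $H$ is bipartite, all its cycles are even and $\lambda\equiv1$ is balanced. This gives the conjecture.

\begin{corollary}\label{cor:conj}
For every bipartite graph $H$ and every positive integer $s$, the $K_{s,s}$-free graphs with no induced odd subdivision of $H$ have average degree at most a constant $C(H,s)$.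
\end{corollary}

The function $\lambda\equiv0$ is balanced for every $H$, so Theorem~\ref{thm:main} also contains the theorem of K\"uhn and Osthus, which is not used in the proof. The hypothesis on $\lambda$ cannot be weakened.

\begin{theorem}\label{thm:converse}
If $\lambda$ is not balanced, then for every $s\ge2$ there are $K_{s,s}$-free graphs of arbitrarily large average degree with no $\lambda$-subdivision of $H$, even as a subgraph that need not be induced.
\end{theorem}

\begin{proof}
Take the point--line incidence graphs of finite projective planes. A plane of order $q$ exists for every prime $q$, and its incidence graph is bipartite and $(q+1)$-regular. It has no $4$-cycle, because two points lie on only one common line, and hence no $K_{s,s}$ with $s\ge2$. If $Z$ is a cycle of $H$ along which $\lambda$ has odd sum, then every $\lambda$-subdivision of $H$ contains a subdivision of $Z$ of odd length, and so it is not a subgraph of a bipartite graph.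
\end{proof}

Thus, for $s\ge2$, an induced $\lambda$-subdivision of $H$ is unavoidable in $K_{s,s}$-free graphs of large average degree if and only if $\lambda$ is balanced. In particular, for odd subdivisions the graph $H$ has to be bipartite.

\subsection*{Outline of the proof of Theorem~\ref{thm:main}}
In Section~\ref{sec:reduction} we find in $G$ two independent sets $A$ and $B$, with $A$ much larger than $B$, such that the neighborhoods in $B$ of the vertices of $A$ form a linear $k$-uniform hypergraph. This is the only place where $K_{s,s}$-freeness is used. We then sample the vertices of $B$ at random and let $\Gamma$ be the graph formed by the hyperedges of which exactly two vertices survive. A path in $\Gamma$ is an induced path of even length in $G$. Branch vertices in $B$ are easy to find in a highly connected part of $\Gamma$. A branch vertex in $A$ is a hyperedge all of whose vertices survive and lie in that same highly connected part. Such a hyperedge contributes no edge to $\Gamma$, so its vertices have to be held together by other hyperedges. Proposition~\ref{prop:main}, the core of the paper, says that this happens for almost all such hyperedges. Section~\ref{sec:comp}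 contains the facts about highly connected parts that we need, Section~\ref{sec:deduction} states Proposition~\ref{prop:main} and deduces Theorem~\ref{thm:main} from it, and Section~\ref{sec:proof} proves it, beginning with the smallest nontrivial case.

\section{Tools}\label{sec:tools}

For an integer $L\ge1$, a graph is \emph{$L$-connected} if it has at least $L+1$ vertices and remains connected after the deletion of any set of fewer than $L$ vertices. We use the following consequences of the definition.
\begin{itemize}
\item[(C1)] An $L$-connected graph has minimum degree at least $L$: deleting the neighbors of a vertex of smaller degree would leave that vertex isolated and at least one other vertex.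
\item[(C2)] Deleting $t<L$ vertices from an $L$-connected graph leaves an $(L-t)$-connected graph, and an $L$-connected graph is $L'$-connected for $1\le L'\le L$.
\item[(C3)] An $L$-connected graph stays $L$-connected if edges are added, or if a new vertex $w$ with at least $L$ neighbors is added: after deleting fewer than $L$ vertices the old part is connected and $w$ still has a neighbor in it.
\end{itemize}
A graph is \emph{$q$-linked} if it has at least $2q$ vertices and, for any $2q$ distinct vertices $u_1,\dots,u_q,v_1,\dots,v_q$, there are pairwise disjoint paths $P_1,\dots,P_q$ with $P_i$ joining $u_i$ to $v_i$. We rely on four published results.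

\begin{theorem}[K\H{o}v\'ari, S\'os and Tur\'an]\label{thm:KST}
A $K_{s,s}$-free graph on $N$ vertices has at most $sN^{2-1/s}$ edges.
\end{theorem}

\begin{theorem}[Ajtai, Koml\'os and Szemer\'edi \cite{AKS}; also Shearer \cite{Shearer}]\label{thm:AKS}
There is an absolute constant $c_0>0$ such that, for every $\Delta\ge2$, a triangle-free graph on $N$ vertices of average degree at most $\Delta$ has an independent set of size at least $c_0N\log\Delta/\Delta$.
\end{theorem}

\begin{theorem}[Mader]\label{thm:Mader}
A graph of average degree at least $4L$ has an $L$-connected subgraph.
\end{theorem}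

\begin{theorem}[Bollob\'as and Thomason \cite{BT}]\label{thm:BT}
Every $22q$-connected graph is $q$-linked.
\end{theorem}

We also use the inequalities $1-p\ge e^{-2p}$ for $0\le p\le\frac12$ and $\binom\delta k\ge(\delta/k)^k$ for $\delta\ge k\ge1$, and the fact that a fixed pair of elements of a $\delta$-element set lies in a fraction $\frac{k(k-1)}{\delta(\delta-1)}\le2k^2/\delta^2$ of its $k$-element subsets when $\delta\ge\max(k,2)$.

\section{Reduction to linear hypergraphs}\label{sec:reduction}

A hypergraph is \emph{$k$-uniform} if all hyperedges have $k$ vertices, and \emph{linear} if two distinct hyperedges share at most one vertex. Equivalently, two distinct vertices lie in at most one common hyperedge.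

\begin{proposition}\label{prop:reduction}
For all integers $s\ge1$, $k\ge2$ and every real $C>0$ there is $d$ such that every $K_{s,s}$-free graph $G$ of average degree at least $d$ has disjoint independent sets $A,B$ with $|A|\ge C|B|>0$ such that every $a\in A$ has exactly $k$ neighbors in $B$ and any two distinct vertices of $A$ have at most one common neighbor in $B$.
\end{proposition}

The sets $N(a)\cap B$, $a\in A$, are distinct because $k\ge2$, so they form a linear $k$-uniform hypergraph on $B$ with exactly $|A|$ hyperedges, and $G[A\cup B]$ is its incidence graph. This graph has average degree less than $2k$. The density of $G$ survives in the ratio $|A|/|B|$, that is, in the degrees of the vertices of $B$.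

Since $K_{1,1}$-free graphs are $K_{2,2}$-free, we assume $s\ge2$. We first pass to a dense induced bipartite subgraph (Lemma~\ref{lem:bip}) and then remove the $4$-cycles (Lemma~\ref{lem:lin}). The first step needs independent sets that beat the greedy bound, about $N/D$, by an unbounded factor.

\begin{lemma}\label{lem:indep}
For every $s\ge2$ there are $D_0$ and $c_s>0$ such that, for $D\ge D_0$, every $K_{s,s}$-free graph on $N$ vertices of average degree at most $D$ has an independent set of size at least $c_sN\log D/D$.
\end{lemma}

\begin{proof}
Neighborhoods in a $K_{s,s}$-free graph are sparse, so a random sample of suitable density has few triangles; we delete them and apply Theorem~\ref{thm:AKS}. At most half of the vertices have degree greater than $2D$. Let $G_1$ be the subgraph induced by the other $N_1\ge N/2$ vertices. It has at most $N_1D$ edges. A neighborhood in $G_1$ has at most $2D$ vertices and so spans at most $s(2D)^{2-1/s}\le4sD^{2-1/s}$ edges by Theorem~\ref{thm:KST}; hence $G_1$ has at most $4sD^{2-1/s}N_1$ triangles. Keep each vertex of $G_1$ independently with probability $p=D^{-1+1/(4s)}$, and let $n_1,n_2,n_3$ be the numbers of surviving vertices, edges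 and triangles. Then $\mathbb E\,n_1=pN_1$, $\mathbb E\,n_2\le p^2N_1D$, and
\[
\mathbb E\,n_3\le p^3N_1\cdot4sD^{2-1/s}=pN_1\cdot4sD^{-1/(2s)}\le pN_1/8
\]
for large $D$. Therefore $\mathbb E\big[n_1-n_2/(4pD)-2n_3\big]\ge pN_1\big(1-\frac14-\frac14\big)=pN_1/2$. Fix an outcome in which the bracket is at least $pN_1/2$. Then $n_1\ge pN_1/2$, $n_3\le n_1/2$ and $n_2\le4pDn_1$. Deleting one vertex from each triangle leaves a triangle-free graph with at least $n_1/2\ge pN/8$ vertices and average degree at most $2n_2/(n_1/2)\le16pD=16D^{1/(4s)}$. Theorem~\ref{thm:AKS} with $\Delta=16pD$ gives an independent set of size at least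
\[
c_0\cdot\frac{pN}8\cdot\frac{\log\big(16D^{1/(4s)}\big)}{16pD}\ \ge\ \frac{c_0}{512s}\cdot\frac{N\log D}D.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:bip}
For all integers $s\ge2$ and $k\ge1$ there is $d$ such that every $K_{s,s}$-free graph of average degree at least $d$ has an induced bipartite subgraph of average degree at least $k$.
\end{lemma}

\begin{proof}
Let $G'$ be an induced subgraph of maximum average degree $D\ge d$, and let $n=|V(G')|$. We take $d$, and hence $D$, large in terms of $s$ and $k$. One side of the bipartite subgraph will come from a random set $B$ of density $k/D$. Such a set is close to independent only if degrees are of order $D$, and $G'$ may have vertices of much larger degree. An orientation with small outdegrees gets around this.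

Every induced subgraph of $G'$ has average degree at most $D$ and so has a vertex of degree at most $D$. Remove such vertices one at a time, orienting the edges from the removed vertex to the remaining ones. All outdegrees $d^+(v)=|N^+(v)|$ are then at most $D$, and they sum to $Dn/2$. If fewer than $n/3$ vertices had outdegree at least $D/4$, this sum would be less than $\frac n3D+\frac{2n}3\cdot\frac D4=Dn/2$. The indegrees also sum to $Dn/2$, so fewer than $n/6$ vertices have indegree greater than $3D$. Hence the set $A_1$ of vertices with outdegree at least $D/4$ and indegree at most $3D$ has size at least $n/6$.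

Let $B$ contain each vertex independently with probability $p=k/D$, and let $B^*=\{u\in B:N^+(u)\cap B=\emptyset\}$. The set $B^*$ is independent, since the tail of an edge inside $B$ is not in $B^*$. For $a\in A_1$ let $F_a$ be the event that $a\notin B$, that $U=N(a)\cap B$ is an independent $k$-element subset of $N^+(a)$, and that no out-neighbor of a vertex of $U$ is in $B$. If $F_a$ holds then $U\subseteq B^*$, so $a$ has exactly $k$ neighbors in $B^*$.

Let $\delta=d^+(a)\ge D/4$. By Theorem~\ref{thm:KST} the set $N^+(a)$ spans at most $s\delta^{2-1/s}$ edges, so at most a fraction $2sk^2\delta^{-1/s}\le\frac12$ of its $k$-element subsets fail to be independent. For a fixed independent $U$, the event that $F_a$ holds with $N(a)\cap B=U$ asks that the $k$ vertices of $U$ be in $B$ and that $a$, the vertices of $N(a)\setminus U$ and the out-neighbors of $U$ be outside $B$. The latter vertices are not in $U$, because $U$ is independent, and there are at most $1+4D+kD\le(5+k)D$ of them. These events are disjoint for different $U$, so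
\[
\mathbb P(F_a)\ge\frac12\Big(\frac D{4k}\Big)^kp^k(1-p)^{(5+k)D}\ge\frac12\,4^{-k}e^{-2k(5+k)}=:c .
\]
Let $A_2$ be the set of $a\in A_1$ for which $F_a$ holds. Since $\mathbb E|B|=kn/D$, we get $\mathbb E\big[|A_2|-\frac{cD}{12k}|B|\big]\ge\frac{cn}6-\frac{cn}{12}>0$. Fix an outcome with $|A_2|>\frac{cD}{12k}|B|$.

It remains to make $A_2$ independent while keeping it as large as $B$. The greedy bound would lose a factor of about $D$ and leave only about $\frac c{12k}|B|$ vertices, which is too few. But $G'[A_2]$ has average degree at most $D$, so Lemma~\ref{lem:indep} gives a nonempty independent set $A\subseteq A_2$ with $|A|\ge c_s|A_2|\log D/D\ge\frac{c_sc}{12k}|B|\log D\ge|B^*|$ for large $D$. As $A\cap B=\emptyset$, the subgraph induced by $A\cup B^*$ is bipartite, with $k|A|$ edges and at most $2|A|$ vertices.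
\end{proof}

In the second step we sample one side again. This works if most pairs inside a neighborhood have few common neighbors. Otherwise we find a dense subgraph one of whose sides lies in the neighborhood of a single vertex, and there a smaller biclique is excluded. This step lowers only one side of the excluded biclique, so the statement is made for unbalanced bicliques.

\begin{lemma}\label{lem:lin}
For all integers $s_1,s_2\ge1$, $k\ge2$ and every real $C>0$ there is $d=d(s_1,s_2,k,C)$ with the following property. Let $G$ be a bipartite graph with sides $U_1,U_2$ and average degree at least $d$, in which no $s_1$ vertices of $U_1$ are all adjacent to $s_2$ common vertices of $U_2$. Then there are sets $A,B$ in different sides of $G$ with the properties listed in Proposition~\ref{prop:reduction}.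
\end{lemma}

\begin{proof}
We use induction on $s_1+s_2$; Case 2 below is the only use of the induction hypothesis. Let $G'$ be an induced subgraph of maximum average degree $D\ge d$, with $N$ vertices. Its minimum degree is at least $D/2$, since deleting a vertex of smaller degree would leave average degree greater than $(DN-D)/(N-1)=D$. Let $A_0$ be a larger side of $G'$ and $B_0$ the other side. We treat the case $A_0\subseteq U_1$. In the other case the same argument applies with $U_1,U_2$ and $s_1,s_2$ interchanged, and $d$ is the larger of the two values obtained.

As $|A_0|\ge N/2$, the degrees in $G'$ of the vertices of $A_0$ have average at most $D$. So $A_1=\{a\in A_0:\deg a\le2D\}$ satisfies $|A_1|\ge|A_0|/2\ge|B_0|/2$, and its vertices have degrees in $[D/2,2D]$. Call a pair of vertices of $B_0$ \emph{heavy} if it has at least $\sqrt D$ common neighbors in $A_1$. Let $\kappa=1/(4k^2)$, and call $a\in A_1$ \emph{good} if $N(a)$ contains at most $\kappa\deg(a)^2$ heavy pairs.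

\emph{Case 1: the set $A_2$ of good vertices has $|A_2|\ge|A_1|/2$.} Then $|A_2|\ge|B_0|/4$. Let $B\subseteq B_0$ contain each vertex independently with probability $p=k/D$. If $a\in A_2$ has degree $\delta$, then at most a fraction $\kappa\delta^2\cdot2k^2/\delta^2=\frac12$ of the $k$-element subsets of $N(a)$ contain a heavy pair. So the probability that $N(a)\cap B$ has exactly $k$ elements and contains no heavy pair is at least
\[
\frac12\Big(\frac\delta k\Big)^kp^k(1-p)^{2D}\ge\frac12\,2^{-k}e^{-4k}=:c .
\]
Let $A_3$ be the set of $a\in A_2$ for which this happens. Since $\mathbb E|B|=k|B_0|/D\le4k|A_2|/D$, we have $\mathbb E\big[|A_3|-\frac{cD}{8k}|B|\big]\ge c|A_2|/2>0$. Fix an outcome with $|A_3|>\frac{cD}{8k}|B|$. Then $A_3\ne\emptyset$, and therefore $B\ne\emptyset$. Each of the $\binom k2$ pairs in $N(a)\cap B$, for $a\in A_3$, has fewer than $\sqrt D$ common neighbors in $A_1$, so $a$ shares two neighbors in $B$ with at most $\binom k2\sqrt D$ other vertices of $A_3$. Choosing greedily, we find $A\subseteq A_3$ in which any two vertices have at most one common neighbor in $B$ and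
\[
|A|\ge\frac{|A_3|}{\binom k2\sqrt D+1}\ge\frac{|A_3|}{k^2\sqrt D}\ge\frac{c\sqrt D}{8k^3}|B|\ge C|B|
\]
for large $D$.

\emph{Case 2: more than half of the vertices of $A_1$ are not good.} If $s_2\le2$ and $D\ge s_1^2$, a heavy pair together with $s_1$ common neighbors contains the excluded biclique; then all vertices of $A_1$ are good and this case does not occur. So let $s_2\ge3$. For $v\in B_0$ let $A_v=N(v)\cap A_1$, let $B_v$ be the set of $u$ such that $\{u,v\}$ is heavy, and let $e_v$ be the number of edges between $A_v$ and $B_v$. The sum $\sum_ve_v$ counts the triples $(a,u,v)$ with $a\in A_1$ and $\{u,v\}$ a heavy pair in $N(a)$, so it counts every heavy pair in every $N(a)$ twice. A vertex that is not good has more than $\kappa D^2/4$ heavy pairs in its neighborhood. Together with $\sum_v|A_v|\le2D|A_1|$ this gives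
\[
\sum_ve_v\ \ge\ 2\cdot\frac{|A_1|}2\cdot\frac{\kappa D^2}4\ \ge\ \frac{\kappa D}8\sum_v|A_v| .
\]
Restricting both outer sums to the vertices $v$ with $e_v>0$ preserves the inequality, so some $v$ has $e_v>0$ and $|A_v|\le8e_v/(\kappa D)$. Every $u\in B_v$ has at least $\sqrt D$ neighbors in $A_v$, so $|B_v|\le e_v/\sqrt D$. Hence $G'[A_v\cup B_v]$ has average degree at least $2\big/\big(\frac8{\kappa D}+\frac1{\sqrt D}\big)$, which exceeds $d(s_1,s_2-1,k,C)$ for large $D$. The vertex $v$ is not in $B_v$ and is adjacent to all of $A_v$, so no $s_1$ vertices of $A_v\subseteq U_1$ are all adjacent to $s_2-1$ common vertices of $B_v\subseteq U_2$. The induction hypothesis applied to $G'[A_v\cup B_v]$ gives $A$ and $B$.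
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
Lemma~\ref{lem:bip} gives an induced bipartite subgraph of average degree at least $\lceil d(s,s,k,C)\rceil$. Apply Lemma~\ref{lem:lin} to it with $s_1=s_2=s$. The sets $A$ and $B$ are independent in $G$ because the bipartite subgraph is induced.
\end{proof}

\section{$L$-components}\label{sec:comp}

Fix an integer $L\ge1$. An \emph{$L$-component} of a graph $\Gamma$ is an inclusion-maximal set $W\subseteq V(\Gamma)$ such that $\Gamma[W]$ is $L$-connected. The $1$-components are the vertex sets of the connected components with at least two vertices, and the $2$-components are the vertex sets of the blocks with at least three vertices. For $L\ge2$ the $L$-components can overlap, and one vertex can lie in many of them, as the center of a union of triangles with a common vertex shows for $L=2$. The lemmas of this section say that the overlaps are nevertheless arranged like those of blocks, in a tree-like way, and are negligible in every count that we make.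

\begin{lemma}\label{lem:union}
If $\Gamma[W]$ and $\Gamma[W']$ are $L$-connected and $|W\cap W'|\ge L$, then $\Gamma[W\cup W']$ is $L$-connected. Consequently, distinct $L$-components share at most $L-1$ vertices, and the vertex set of every $L$-connected subgraph of $\Gamma$ lies in exactly one $L$-component.
\end{lemma}

\begin{proof}
If $|Z|<L$, then $\Gamma[W]-Z$ and $\Gamma[W']-Z$ are connected and share a vertex of $(W\cap W')\setminus Z$, so $\Gamma[W\cup W']-Z$ is connected. Two distinct $L$-components sharing $L$ vertices would thus have an $L$-connected union, contrary to maximality. The vertex set of an $L$-connected subgraph induces an $L$-connected graph by (C3), so it lies in an $L$-component, and in only one because it has at least $L+1$ vertices.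
\end{proof}

\begin{lemma}\label{lem:count}
For every nonempty family $\mathcal F$ of $L$-components of $\Gamma$ and every $U\subseteq V(\Gamma)$,
\[
\sum_{W\in\mathcal F}\big(|W\cap U|-(L-1)\big)\ \le\ \Big|\bigcup\mathcal F\cap U\Big|-(L-1).
\]
\end{lemma}

\begin{proof}
We use induction on $|\mathcal F|$, with equality for $|\mathcal F|=1$. Let $|\mathcal F|\ge2$ and let $\Gamma'=\bigcup_{W\in\mathcal F}\Gamma[W]$. Its vertex set properly contains an $L$-component, so $\Gamma'$ is not $L$-connected, and there is a set $Z$ of at most $L-1$ vertices such that $\Gamma'-Z$ is disconnected. Let $V_1$ be the vertex set of one component of $\Gamma'-Z$ and $V_2$ the set of all other vertices of $\Gamma'-Z$. For $W\in\mathcal F$ the graph $\Gamma[W]-Z$ is connected and nonempty, so $W\setminus Z$ lies in exactly one of $V_1,V_2$. This splits $\mathcal F$ into two families $\mathcal F_1,\mathcal F_2$, both nonempty because the members of $\mathcal F$ cover the nonempty sets $V_1$ and $V_2$. Put $U_i=\bigcup\mathcal F_i\cap U$. Then $U_1\cap U_2\subseteq Z$, and adding the inequalities for $\mathcal F_1$ and $\mathcal F_2$ bounds the left side by $|U_1|+|U_2|-2(L-1)=|U_1\cup U_2|+|U_1\cap U_2|-2(L-1)\le|U_1\cup U_2|-(L-1)$.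
\end{proof}

\begin{lemma}\label{lem:facts}
Let $\Gamma$ be a graph on $N$ vertices.
\begin{itemize}
\item[(a)] Summing over all $L$-components, $\sum_W\big(|W|-(L-1)\big)\le N$ and $\sum_W|W|\le LN$.
\item[(b)] The $L$-components can be ordered as $W_1,W_2,\dots$ so that the \emph{overlaps} $O_j=W_j\cap\bigcup_{i<j}W_i$ satisfy $|O_j|\le2(L-1)$ for all $j$.
\item[(c)] At most $2LN$ edges of $\Gamma$ do not have both ends in a common $L$-component.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first inequality is Lemma~\ref{lem:count} with $U=V(\Gamma)$. The inequality $w\le\frac{L+1}2\big(w-(L-1)\big)$ is an equality at $w=L+1$ and persists for larger $w$ because $\frac{L+1}2\ge1$. Hence $\sum_W|W|\le\frac{L+1}2N\le LN$.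

(b) Let $\mathcal F$ be a nonempty family of $L$-components and let $U$ be the set of vertices that lie in at least two members of $\mathcal F$. By Lemma~\ref{lem:count},
\[
2|U|\le\sum_{W\in\mathcal F}|W\cap U|\le|U|+(|\mathcal F|-1)(L-1).
\]
So $|U|\le(|\mathcal F|-1)(L-1)$ and $\sum_{W\in\mathcal F}|W\cap U|\le2(|\mathcal F|-1)(L-1)$. Some $W\in\mathcal F$ therefore has $|W\cap U|\le2(L-1)$, and $W\cap U$ is the intersection of $W$ with the union of the other members. Starting from the family of all $L$-components, put such a $W$ last, remove it and repeat.

(c) If there were more such edges, the spanning subgraph that they form would have average degree greater than $4L$. By Theorem~\ref{thm:Mader} it would have an $L$-connected subgraph, which has an edge and lies in an $L$-component of $\Gamma$ by Lemma~\ref{lem:union}, a contradiction.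
\end{proof}

We shall let a graph grow, and we need a bounded quantity that increases whenever the $L$-components change, in proportion to the number of parts that merge. Define the \emph{potential}
\[
\Psi(\Gamma)=\sum_W\big(|W|-L\big),
\]
the sum being over all $L$-components of $\Gamma$. By Lemma~\ref{lem:facts}(a), $0\le\Psi(\Gamma)\le|V(\Gamma)|$. For $L=1$ the potential is the number of vertices minus the number of connected components. The constant subtracted is $L$ and not $L-1$ for the following reason: if two $L$-components share $L-1$ vertices and their union becomes an $L$-component, the sum of $|W|-(L-1)$ does not change, while $\Psi$ increases by $1$.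

Let $\Gamma$ be a subgraph of $\Gamma'$, where $\Gamma'$ may have more vertices. An $L$-component $W'$ of $\Gamma'$ is \emph{new} for the step $\Gamma\to\Gamma'$ if it is not an $L$-component of $\Gamma$. The \emph{pieces} of a new component $W'$ are the $L$-components of $\Gamma$ contained in $W'$ and the singletons $\{x\}$ for those $x\in W'$ that lie in none of these. So every vertex of $W'$ lies in a piece of $W'$. Let $\operatorname{pc}(\Gamma,\Gamma')$ be the sum, over all new components $W'$, of the number of pieces of $W'$. A \emph{piece of the step} is a piece of one of its new components.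

\begin{lemma}\label{lem:potential}
If $\Gamma\subseteq\Gamma'$, then $\operatorname{pc}(\Gamma,\Gamma')\le(L+1)\big(\Psi(\Gamma')-\Psi(\Gamma)\big)$.
\end{lemma}

\begin{proof}
By (C3) and Lemma~\ref{lem:union}, each $L$-component $W$ of $\Gamma$ lies in exactly one $L$-component $W'$ of $\Gamma'$. So $\Psi(\Gamma')-\Psi(\Gamma)=\sum_{W'}\Delta(W')$, where $\Delta(W')=(|W'|-L)-\sum_{W\subseteq W'}(|W|-L)$. If $W'$ is not new, the only $L$-component of $\Gamma$ inside $W'$ is $W'$ itself, and $\Delta(W')=0$. Let $W'$ be new, with $\nu_1$ pieces that are $L$-components and $\nu_2$ singleton pieces. We show that $(L+1)\Delta(W')\ge\nu_1+\nu_2$.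

If $\nu_1=0$, then $\nu_2=|W'|\ge L+1$, and $(L+1)(|W'|-L)\ge|W'|$ because $L|W'|\ge L(L+1)$. If $\nu_1\ge1$, the component pieces cover $|W'|-\nu_2$ vertices, so Lemma~\ref{lem:count} with $U=V(\Gamma)$ gives
\[
\sum_{W\subseteq W'}(|W|-L)\le|W'|-\nu_2-(L-1)-\nu_1 ,
\]
that is, $\Delta(W')\ge\nu_1+\nu_2-1$. Since $W'$ is new it has at least two pieces, and so $(L+1)\Delta(W')\ge2(\nu_1+\nu_2-1)\ge\nu_1+\nu_2$.
\end{proof}

\section{Random traces of a linear hypergraph}\label{sec:deduction}

Fix $k\ge2$, and let $\mathcal H$ be a linear $k$-uniform hypergraph with vertex set $V$ and hyperedge set $E$, where $|V|=n$ and $|E|=m$. A \emph{configuration} is a pair $(S,T)$ with $T\subseteq S\subseteq V$. It gives every vertex one of three \emph{statuses}: the vertices of $T$ are \emph{active}, those of $S\setminus T$ are \emph{blocking}, and those of $V\setminus S$ are \emph{deleted}. The \emph{trace} of a hyperedge $e$ is $e\cap S$, and $e$ has \emph{type $(a,b)$} if it has exactly $a$ active and $b$ blocking vertices. Let $\Gamma(S,T)$ be the graph with vertex set $T$ whose edges are the traces of the hyperedges of type $(2,0)$. By linearity each edge is the trace of a unique hyperedge.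

The graph $\Gamma(S,T)$ describes paths of the incidence graph of $\mathcal H$ that are induced in a strong sense. If $g$ is the hyperedge with trace $zz'$, then $g$ contains no vertex of $S$ other than $z$ and $z'$. So if we take any subgraph of $\Gamma(S,T)$, with its vertices and the hyperedges behind its edges, the subgraph of the incidence graph induced on these is the chosen subgraph with every edge subdivided once. For a random configuration $\Gamma(S,T)$ has a constant times $m$ edges in expectation and at most $n$ vertices, so Theorems~\ref{thm:Mader} and~\ref{thm:BT} find a subdivision of any fixed graph in it when $m/n$ is large. This handles $\lambda\equiv0$, with all branch vertices in $V$; the result is a graph of the kind described in Example~\ref{ex:onesub}.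

Blocking vertices play no part in this. Their purpose is monotonicity. If there were only two statuses, activating a deleted vertex $w$ would add the vertex $w$ but destroy every edge $zz'$ whose hyperedge contains $w$. From the blocking status, on the other hand, a vertex can move either way and the graph only grows:
\begin{equation}\label{eq:mono}
T\subseteq T'\subseteq S'\subseteq S\quad\Longrightarrow\quad\Gamma(S,T)\subseteq\Gamma(S',T').
\end{equation}
Indeed, if $e\cap S=\{x,y\}\subseteq T$, then $x,y\in T'\subseteq S'$ and $e\cap S'\subseteq e\cap S$, so $e\cap S'=\{x,y\}\subseteq T'$.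

For $\alpha,\beta,\gamma\ge0$ with $\alpha+\beta+\gamma=1$, an \emph{$(\alpha,\beta,\gamma)$-random configuration} makes each vertex, independently, active, blocking or deleted with probabilities $\alpha,\beta,\gamma$. Given $L$ and $2\le r\le k$, a hyperedge is \emph{$r$-split} in $(S,T)$ if it has type $(r,0)$ and its trace is contained in no $L$-component of $\Gamma(S,T)$.

\begin{proposition}\label{prop:main}
Let $2\le r\le k$. For all $L\ge1$, $\varepsilon>0$ and $\eta\in(0,\frac13]$ there is $C_0=C_0(k,r,L,\varepsilon,\eta)>0$ with the following property. If $\mathcal H$ is a linear $k$-uniform hypergraph with $n$ vertices and $m\ge C_0n$ hyperedges, and $\alpha,\beta,\gamma\ge\eta$ have sum $1$, then the expected number of $r$-split hyperedges in an $(\alpha,\beta,\gamma)$-random configuration is at most $\varepsilon m$.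
\end{proposition}

We refer to this statement as $P_r$. Only $P_k$ with $\alpha=\beta=\gamma=\frac13$ is needed for Theorem~\ref{thm:main}. The proof is by induction on $r$, and it applies the induction hypothesis at probabilities that depend on $\mathcal H$; hence the uniformity in $\alpha,\beta,\gamma$.

\begin{remark}\label{rem:hyp}
Let $L\ge2$. The hypothesis $m\ge C_0n$ is needed: if the hyperedges are pairwise disjoint, then $\Gamma(S,T)$ is a matching together with isolated vertices, so all hyperedges of type $(r,0)$ are $r$-split, and their expected number is $\binom kr\alpha^r\gamma^{k-r}m$. Linearity is needed too. Let $k=3$, fix a vertex $c$, and let the hyperedges be all triples containing $c$, so that $m=\binom{n-1}2$. If $c$ is active, all edges of $\Gamma(S,T)$ contain $c$ and there is no $L$-component. So every hyperedge contained in $T$ is $3$-split, and the expected number of these is $\alpha^3m$.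
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:main}]
We may assume $V(H)\ne\emptyset$. Let $V(H)=X\sqcup Y$ be the partition given by Lemma~\ref{lem:balanced}; this is the only use of the hypothesis that $\lambda$ is balanced. The vertices of $X$ will be represented by vertices of the hypergraph and those of $Y$ by hyperedges. Let $\Delta(H)$ be the maximum degree of $H$, and put
\[
h=|Y|,\qquad k=\max(3,\Delta(H)),\qquad L=k|V(H)|+22|E(H)|,\qquad\varepsilon=3^{-k}/2 .
\]
Let $C_0$ be given by $P_k$ for $L$, $\varepsilon$ and $\eta=\frac13$, and choose $C\ge C_0$ with $3^{-k}C/(2L)>hk$. Let $G$ be $K_{s,s}$-free with average degree at least the constant $d$ of Proposition~\ref{prop:reduction} for $s,k,C$. We obtain independent sets $A,B$ and the linear $k$-uniform hypergraph $\mathcal H$ on $V=B$ with hyperedges $N(a)\cap B$, $a\in A$, so that $m=|A|\ge C|B|=Cn>0$. We identify $a\in A$ with its hyperedge.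

\emph{An $L$-component containing $h$ disjoint hyperedges.} In a $(\frac13,\frac13,\frac13)$-random configuration, the expected number of hyperedges contained in $T$, which are those of type $(k,0)$, is $3^{-k}m$. By $P_k$ the expected number of $k$-split hyperedges is at most $3^{-k}m/2$. Fix a configuration $(S,T)$ in which at least $3^{-k}m/2$ hyperedges are contained in $L$-components of $\Gamma(S,T)$. Since $\sum_W|W|\le Ln$ by Lemma~\ref{lem:facts}(a), some $L$-component $W\subseteq T$ contains at least $\frac{3^{-k}m}{2Ln}|W|>hk|W|$ hyperedges. Among them there are $h$ pairwise disjoint ones. Otherwise $h\ge1$ and a maximal family of disjoint hyperedges inside $W$ covers fewer than $hk$ vertices, and these meet every hyperedge inside $W$; but by linearity the hyperedges inside $W$ through a vertex $v$ are disjoint outside $v$, so there are fewer than $|W|$ of them, and fewer than $hk|W|$ hyperedges inside $W$ in total. Let $e_y$, $y\in Y$, be pairwise disjoint hyperedges inside $W$, let $R=\bigcup_{y\in Y}e_y$, and let $Q=\Gamma(S,T)[W]$, an $L$-connected graph.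

\emph{Linking.} For each $y\in Y$ and each edge $f$ of $H$ at $y$ choose a vertex $\tau(f,y)\in e_y$, distinct for distinct $f$; this is possible because $k\ge\Delta(H)$. Let $D_1$ be the set of vertices of $R$ that were not chosen. The paths must avoid $D_1$, since a path through a vertex of $D_1$ would give some $e_y$ an unwanted neighbor. Choose distinct vertices $u_x\in W\setminus R$ for $x\in X$, which is possible because $|W|>L\ge hk+|X|$, and put $D=D_1\cup\{u_x:x\in X\}$. Then $|D\cup R|\le hk+|X|\le k|V(H)|$. For each $x\in X$ and each edge $f$ of $H$ at $x$ choose a neighbor $\tau(f,x)$ of $u_x$ in $Q$ outside $D\cup R$, all these vertices being distinct. This is possible because $u_x$ has at least $L$ neighbors in $Q$ by (C1), and at each choice fewer than $k|V(H)|+2|E(H)|\le L$ vertices are forbidden. Now the $2|E(H)|$ vertices $\tau(f,v)$, $v\in f\in E(H)$, are distinct vertices of $Q-D$. If $E(H)\ne\emptyset$, then $L-|D|\ge22|E(H)|\ge1$, so $Q-D$ is $22|E(H)|$-connected by (C2) and $|E(H)|$-linked by Theorem~\ref{thm:BT}. Hence there are pairwise disjoint paths $P_f$ in $Q-D$, where $P_f$ joins $\tau(f,v)$ to $\tau(f,v')$ for $f=vv'$. Extend $P_f$ to a path $P_f^+$ of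 $Q$ by adding the edge $u_x\tau(f,x)$ for each end $x$ of $f$ in $X$. Two paths $P_f^+$ share no vertex except possibly a common end $u_x$, and they share no edge.

\begin{figure}[t]
\centering
\begin{tikzpicture}[
 pt/.style={circle,fill,inner sep=1.7pt},
 off/.style={circle,draw,inner sep=1.7pt},
 hy/.style={rectangle,fill,inner sep=2.3pt}]
\node[pt,label=below:$u_x$] (u) at (0,0) {};
\node[pt,label=below:{$\tau(f,x)$}] (a) at (1.6,0) {};
\node[pt] (z) at (3.2,0) {};
\node[pt,label=below:{$\tau(f,y)$}] (b) at (4.8,0) {};
\node[pt,label=below:{$\tau(f',y)$}] (c) at (6.4,0) {};
\node[off,label=below:{in $D_1$}] (d) at (8,0) {};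
\node[hy] (g1) at (0.8,1.2) {};
\node[hy] (g2) at (2.4,1.2) {};
\node[hy] (g3) at (4,1.2) {};
\node[hy,label=above:$e_y$] (e) at (6.4,1.2) {};
\node[off] (o1) at (0.8,2.1) {};
\node[off,label=above:{deleted vertices}] (o2) at (2.4,2.1) {};
\node[off] (o3) at (4,2.1) {};
\draw[thick] (u)--(g1)--(a)--(g2)--(z)--(g3)--(b)--(e);
\draw (e)--(c);
\draw[dashed] (g1)--(o1) (g2)--(o2) (g3)--(o3) (e)--(d);
\end{tikzpicture}
\caption{The path of odd length that replaces an edge $f=xy$ of $H$ with $x\in X$ and $y\in Y$, for $k=3$. Squares are hyperedges (vertices of $A$), circles are vertices of $B$, and lines are incidences. Hollow vertices are left out of the induced subgraph. Each hyperedge used to subdivide the path has only two vertices that are not deleted, while all vertices of the branch hyperedge $e_y$ are active.}\label{fig:path}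
\end{figure}

\emph{The induced subgraph.} Let $B''\subseteq W$ consist of all vertices of the paths $P_f^+$ and all $u_x$. Let $A''\subseteq A$ consist of the hyperedges $e_y$, $y\in Y$, and, for each edge $zz'$ of each $P_f^+$, the hyperedge with trace $\{z,z'\}$. Distinct path edges give distinct hyperedges, and these differ from the $e_y$, whose traces have $k\ge3$ elements. In $G[A''\cup B'']$ the sets $A''$ and $B''$ are independent, and adjacency between them is incidence in $\mathcal H$. Since $B''\subseteq S$, the hyperedge with trace $\{z,z'\}$ meets $B''$ exactly in $z$ and $z'$. Since $B''\cap D_1=\emptyset$, the hyperedge $e_y$ meets $B''$ exactly in the vertices $\tau(f,y)$ with $y\in f$.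

Therefore $G[A''\cup B'']$ consists of the vertices $u_x$ and $e_y$ and, for each edge $f$ of $H$, one path, namely $P_f^+$ with every edge subdivided once, extended by the edge $\tau(f,y)e_y$ for each end $y$ of $f$ in $Y$ (Figure~\ref{fig:path}). These paths are internally disjoint and join the representatives of the ends of $f$, so $G[A''\cup B'']$ is a subdivision of $H$. The path for $f$ has length $2|E(P_f^+)|+|f\cap Y|$, which is odd exactly when $f$ has one end in $Y$, that is, when $\lambda(f)=1$.
\end{proof}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:proof}

The statement $P_2$ holds with $C_0=2L/\varepsilon$: distinct $2$-split hyperedges have distinct traces, which are edges of $\Gamma(S,T)$ in no $L$-component, so by Lemma~\ref{lem:facts}(c) there are at most $2Ln\le\varepsilon m$ of them in every configuration.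

\subsection{The case $k=r=3$}\label{sub:three}

All ideas of the inductive step are visible in the passage from $P_2$ to $P_3$ for $3$-uniform hypergraphs. We describe it here, leaving the counting to the general proof. Let $(S^*,T^*)$ be the random configuration of the statement, let $\Gamma^*=\Gamma(S^*,T^*)$, and let $e$ be $3$-split, so $e\subseteq T^*$. Pretend that the $L$-components of $\Gamma^*$ are disjoint. Then some vertex $x\in e$ shares an $L$-component with neither of the other two vertices $y,z$.

\emph{Step 1: go down.} Turn some active and some deleted vertices of $(S^*,T^*)$ at random into blocking vertices. This gives a configuration $(S,T)$ with $\Gamma=\Gamma(S,T)\subseteq\Gamma^*$, and with probability bounded below $x$ stays active while $y$ and $z$ become blocking. So it suffices to show that few hyperedges are in this situation.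

\emph{Step 2: go up along $e$.} Delete $z$, then activate $y$:
\[
\Gamma(S,T)\ \subseteq\ \Gamma(S-z,T)\ \subseteq\ \Gamma(S-z,T+y).
\]
In the last graph $xy$ is an edge, the trace of $e$, and by $P_2$ it usually lies in an $L$-component. This component is new for the second move, as $y$ was not a vertex before. So $x$ lies in a piece $P$ of at least one of the two moves. Take the first such move, and let $w\in\{z,y\}$ be the vertex moved.

\emph{Step 3: pieces are scarce.} The expected potential lies in $[0,n]$. Its derivative, when probability is shifted from the blocking status to the other two, is a sum over all blocking vertices of the gains in potential from deleting and from activating that vertex. So we can choose the probabilities for $(S,T)$ such that all single moves together have $O(n)$ pieces in expectation. There are $m\gg n$ hyperedges, and each typical one produces a pair $(w,P)$ in Step 2. Hence for most $e$ the pair $(w,P)$ is produced by more than $M$ hyperedges, where $M$ is a large constant. By linearity $P$ is not the singleton $\{x\}$. So $P$ is an $L$-component $K$, and it is an $L$-component of $\Gamma$ itself because we took the first move that affects $x$.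 We have found a blocking vertex $w\in e$ and an $L$-component $K\ni x$ of $\Gamma$ such that at least $M$ hyperedges through $w$ meet $K$, all of type $(1,2)$ if $w=z$ and of type $(1,1)$ if $w=y$.

\emph{Step 4: $K$ absorbs $w$.} Return to $(S^*,T^*)$, in which $w$ is active. Given $(S,T)$, the blocking vertices resolve independently. Apart from $w$, a hyperedge of type $(1,1)$ through $w$ that meets $K$ has only its vertex in $K$ and a deleted vertex, so it becomes an edge from $w$ to $K$. One of type $(1,2)$ does so if its other blocking vertex is deleted in $(S^*,T^*)$, which has probability bounded below, independently for different hyperedges through $w$. For large $M$ the vertex $w$ has, with probability close to $1$, at least $L$ neighbors in $K$. Then $\Gamma^*[K\cup\{w\}]$ is $L$-connected by (C3), so $x$ and $w$ share an $L$-component of $\Gamma^*$, contrary to the choice of $x$.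

Three points need care in general. The $L$-components overlap, which is handled by Lemma~\ref{lem:facts}(b). The trace of $e$ may split into two parts of sizes $a$ and $b$ with $a>1$; then the hyperedges in Step 4 shrink to sets of size $a+1$ instead of edges, and $P_{a+1}$ replaces (C3). Finally, the event that $e$ is split carries information about all of $(S^*,T^*)$, so Step 4 cannot be carried out conditionally on it. We estimate instead the total weight of all pairs $(w,K)$ for which absorption fails, and charge each split hyperedge to such a pair.

\subsection{Constants and the choice of probabilities}\label{sub:param}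

Let $3\le r\le k$ and assume $P_2,\dots,P_{r-1}$. Fix $L$, $\varepsilon$, $\eta$ and probabilities $\alpha^*,\beta^*,\gamma^*\ge\eta$ with sum $1$. Put
\[
t_0=\eta/4,\qquad p_1=(\eta/2)^k,\qquad\mu=(12/\eta)^k .
\]
An integer $M\ge16L/p_1$, a real $\varepsilon'>0$ and $C_0$ will be fixed in Section~\ref{sub:end}, depending only on $k,r,L,\varepsilon,\eta$. We assume $m\ge C_0n$, where $C_0$ is at least the constants given by $P_2,\dots,P_{r-1}$ for $L$, $\varepsilon'$ and $\eta/4$. Thus, for $2\le r'<r$ and any status probabilities that are at least $\eta/4$, the expected number of $r'$-split hyperedges is at most $\varepsilon'm$.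

For a configuration $(S,T)$ count the pieces of all single moves of a blocking vertex:
\[
\mathrm{Del}(S,T)=\sum_{w\in S\setminus T}\operatorname{pc}\big(\Gamma(S,T),\Gamma(S-w,T)\big),\qquad
\mathrm{Act}(S,T)=\sum_{w\in S\setminus T}\operatorname{pc}\big(\Gamma(S,T),\Gamma(S,T+w)\big).
\]
In each term the second graph contains the first, by \eqref{eq:mono}.

\begin{lemma}\label{lem:param}
There are $\alpha\in[\frac{\alpha^*}4,\frac{\alpha^*}2]$ and $\gamma\in[\frac{\gamma^*}4,\frac{\gamma^*}2]$ such that, with $\beta=1-\alpha-\gamma$, an $(\alpha,\beta,\gamma)$-random configuration satisfies
\begin{equation}\label{eq:pieces}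
\mathbb E\big[\mathrm{Del}(S,T)+\mathrm{Act}(S,T)\big]\le(L+1)n/t_0 .
\end{equation}
\end{lemma}

\begin{proof}
For $t\in[0,t_0]$ let $\alpha_t=\alpha^*/4+t$, $\gamma_t=\gamma^*/4+t$ and $\beta_t=1-\alpha_t-\gamma_t$. Since $t_0\le\alpha^*/4$ and $t_0\le\gamma^*/4$, the numbers $\alpha_t,\gamma_t$ lie in the required intervals, and $\frac12\le\beta_t\le1$. Let $f(t)$ be the expectation of $\Psi(\Gamma(S,T))$ for an $(\alpha_t,\beta_t,\gamma_t)$-random configuration. It is a sum over all configurations of $\Psi$ times a product of $n$ factors $\alpha_t$, $\beta_t$ or $\gamma_t$, one for each vertex, and these factors have derivatives $1,-2,1$. By the product rule,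
\[
f'(t)=\sum_{w\in V}\mathbb E[g_w],\qquad g_w=\Psi^{w,\mathrm{active}}+\Psi^{w,\mathrm{deleted}}-2\Psi^{w,\mathrm{blocking}},
\]
where $\Psi^{w,\sigma}$ is the potential after the status of $w$ is reset to $\sigma$. The variable $g_w$ does not depend on the status of $w$, so $\mathbb E[g_w]=\beta_t^{-1}\,\mathbb E\big[g_w\mathbf 1_{w\in S\setminus T}\big]$. If $w\in S\setminus T$, then
\[
g_w=\big[\Psi(\Gamma(S,T+w))-\Psi(\Gamma(S,T))\big]+\big[\Psi(\Gamma(S-w,T))-\Psi(\Gamma(S,T))\big],
\]
and Lemma~\ref{lem:potential} bounds each bracket from below by the corresponding number of pieces divided by $L+1$. As $\beta_t^{-1}\ge1$, we get $f'(t)\ge\mathbb E[\mathrm{Del}+\mathrm{Act}]/(L+1)$. Since $0\le f\le n$, the mean value theorem gives $t\in[0,t_0]$ with $f'(t)\le n/t_0$.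
\end{proof}

Fix $\alpha,\beta,\gamma$ as in Lemma~\ref{lem:param}. All three are at least $\eta/4$. In Step 2 of Section~\ref{sub:three} we applied \eqref{eq:pieces} and $P_2$ to configurations obtained from $(S,T)$ by changing statuses on $e$. The next lemma says that this costs a constant factor.

\begin{lemma}\label{lem:change}
Let $e\in E$, let $\Omega_e$ be a set of configurations, and let $\varphi$ map each $\omega\in\Omega_e$ to a configuration that differs from $\omega$ only in the statuses of vertices of $e$. For an $(\alpha,\beta,\gamma)$-random configuration $\omega$ and any set $\mathcal A$ of configurations, $\mathbb P\big(\omega\in\Omega_e,\ \varphi(\omega)\in\mathcal A\big)\le\mu\,\mathbb P(\omega\in\mathcal A)$.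
\end{lemma}

\begin{proof}
A configuration $\omega'$ has at most $3^k$ preimages, since these agree with $\omega'$ outside $e$. Each preimage has probability at most $(4/\eta)^k$ times that of $\omega'$, since every status has probability between $\eta/4$ and $1$. Sum over $\omega'\in\mathcal A$.
\end{proof}

\subsection{The coupling}\label{sub:coupling}

Assign each vertex independently to one of five classes, with probabilities $\alpha$, $\alpha^*-\alpha$, $\beta^*$, $\gamma^*-\gamma$, $\gamma$. Let $T,T^*,S^*,S$ be the unions of the first one, two, three and four classes. Then $T\subseteq T^*\subseteq S^*\subseteq S$, the configuration $(S^*,T^*)$ is $(\alpha^*,\beta^*,\gamma^*)$-random, and $(S,T)$ is $(\alpha,\beta,\gamma)$-random. Put $\Gamma=\Gamma(S,T)$ and $\Gamma^*=\Gamma(S^*,T^*)$; then $\Gamma\subseteq\Gamma^*$ by \eqref{eq:mono}. Conditioning on either configuration leaves the vertices independent, and we use both directions.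
\begin{itemize}
\item[(down)] Given $(S^*,T^*)$, a vertex of $T^*$ is in $T$ with probability $\alpha/\alpha^*\in[\frac14,\frac12]$, and a vertex outside $S^*$ is outside $S$ with probability $\gamma/\gamma^*\in[\frac14,\frac12]$.
\item[(up)] Given $(S,T)$, a vertex of $S\setminus T$ is outside $S^*$ with probability $(\gamma^*-\gamma)/\beta\ge\gamma^*/2\ge\eta/2$.
\end{itemize}
Let $\mathrm{Bad}$ be the set of hyperedges that are $r$-split in $(S^*,T^*)$. We have to show that $\mathbb E|\mathrm{Bad}|\le\varepsilon m$.

\subsection{Cutting a split hyperedge in two}\label{sub:cut}

Order the $L$-components $W_1,W_2,\dots$ of $\Gamma^*$ as in Lemma~\ref{lem:facts}(b), with overlaps $O_j$. Let $E_0$ be the set of hyperedges that contain distinct vertices $x\in O_j$ and $y\in W_j$ for some $j$. Such a pair lies in at most one hyperedge, so Lemma~\ref{lem:facts} gives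
\begin{equation}\label{eq:E0}
|E_0|\le\sum_j|O_j|\,|W_j|\le2(L-1)\cdot Ln\le2L^2n .
\end{equation}
A hyperedge outside $E_0$ does not see the overlaps, in the following sense. Let $e\notin E_0$, let $x\in e$ and $y,z\in e\setminus\{x\}$, possibly $y=z$, and let $W\supseteq\{x,y\}$ and $W'\supseteq\{x,z\}$ be $L$-components of $\Gamma^*$. Then $W=W'$. For otherwise, if $W_j$ is the later of the two, then $x\in O_j$ and one of $y,z$ is in $W_j$, so $e\in E_0$.

Let $e\in\mathrm{Bad}\setminus E_0$, and let $R_e$ be the graph on $e\cap S^*$ in which two vertices are adjacent if some $L$-component of $\Gamma^*$ contains both. By the property just proved, each edge of $R_e$ lies in a unique $L$-component, and two edges with a common end lie in the same one. If $R_e$ were connected, one $L$-component would contain all of $e\cap S^*$, and $e$ would not be split. So there is a partition $e\cap S^*=I_e\sqcup J_e$ into nonempty parts with no edge of $R_e$ between them, and since $r\ge3$ we can name the parts so that $|J_e|\ge2$. Choose $(I_e,J_e)$, like the order of the components, by a rule that depends only on $(S^*,T^*)$. Let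
\[
\mathrm{Bad}'=\big\{e\in\mathrm{Bad}\setminus E_0:\ e\cap T=I_e,\ e\cap S=e\cap S^*\big\}.
\]
Given $(S^*,T^*)$, a hyperedge $e\in\mathrm{Bad}\setminus E_0$ is in $\mathrm{Bad}'$ if the vertices of $I_e$ are in $T$, those of $J_e$ are not in $T$, and those of $e\setminus S^*$ are not in $S$. By (down) this has probability at least $4^{-k}$. Hence
\begin{equation}\label{eq:bad}
\mathbb E|\mathrm{Bad}|\le2L^2n+4^k\,\mathbb E|\mathrm{Bad}'| .
\end{equation}
In $(S,T)$, a hyperedge $e\in\mathrm{Bad}'$ has active part $I_e$ and blocking part $J_e\subseteq T^*$, so its type is $(a,b)$ with
\[
a\ge1,\qquad b\ge2,\qquad a+b=r .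
\]
Fix such $a$ and $b$ until Section~\ref{sub:end}. The condition $b\ge2$ gives $2\le a+1\le r-1$, so $P_{a+1}$ is available.

A \emph{pair} $(y,K)$ consists of a blocking vertex $y\in S\setminus T$ and an $L$-component $K\subseteq T$ of $\Gamma$. For $1\le j\le b$ let $N_j(y,K)$ be the number of hyperedges of type $(a,j)$ in $(S,T)$ that contain $y$ and meet $K$. The pair is \emph{$j$-popular} if $N_j(y,K)\ge M$.

\subsection{Most hyperedges belong to a popular pair}\label{sub:A}

Call a hyperedge $e$ of type $(a,b)$ in $(S,T)$ \emph{anchored} if, for some $j\in\{1,\dots,b\}$, there is a $j$-popular pair $(y,K)$ with $y\in e$ and $e\cap K\ne\emptyset$. The next lemma is Steps 2 and 3 of Section~\ref{sub:three}; it concerns $(S,T)$ alone.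

\begin{lemma}\label{lem:A}
The expected number of hyperedges of type $(a,b)$ in $(S,T)$ that are not anchored is at most $c_1(\varepsilon'm+Mn)$, where $c_1=k\mu(L+1)/t_0$.
\end{lemma}

\begin{proof}
Fix a linear order of $V$. Let $e$ have type $(a,b)$ in $(S,T)$, with blocking vertices $y_1<\dots<y_b$. We delete $y_b,\dots,y_2$ one by one and then activate $y_1$. Put $S_j=S\setminus\{y_{j+1},\dots,y_b\}$ and $\Gamma_j=\Gamma(S_j,T)$ for $1\le j\le b$, and $\Gamma_0=\Gamma(S_1,T+y_1)$. By \eqref{eq:mono},
\[
\Gamma=\Gamma_b\subseteq\Gamma_{b-1}\subseteq\dots\subseteq\Gamma_1\subseteq\Gamma_0 .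
\]
In $(S_j,T)$ the hyperedge $e$ has type $(a,j)$ and $y_j$ is blocking. \emph{Step $j$} is the passage $\Gamma_j\to\Gamma_{j-1}$, which deletes $y_j$ if $j\ge2$ and activates $y_1$ if $j=1$. In $(S_1,T+y_1)$ the hyperedge $e$ has type $(a+1,0)$. We discard two kinds of hyperedges and show that the others are anchored.

\emph{First kind: $e$ is $(a+1)$-split in $(S_1,T+y_1)$.} Apply Lemma~\ref{lem:change} to the map $(S,T)\mapsto(S_1,T+y_1)$, defined on the configurations in which $e$ has type $(a,b)$, and sum over $e$. The expected number of hyperedges of the first kind is at most $\mu$ times the expected number of $(a+1)$-split hyperedges in an $(\alpha,\beta,\gamma)$-random configuration, so at most $\mu\varepsilon'm$ by $P_{a+1}$.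

Let $e$ not be of the first kind. Then an $L$-component of $\Gamma_0$ contains the nonempty set $e\cap T$ and the vertex $y_1\notin V(\Gamma_1)$, so it is new for step $1$. Hence there is a largest $j\in\{1,\dots,b\}$, called the \emph{index} of $e$, such that some vertex $x\in e\cap T$ lies in an $L$-component $W'$ of $\Gamma_{j-1}$ that is new for step $j$. Choose such $x$ and $W'$ and a piece $P$ of $W'$ with $x\in P$.

For any configuration $(S',T')$, any blocking vertex $w$ of it and any $j\in\{1,\dots,b\}$, let the \emph{$j$-move at $w$} be the deletion of $w$ if $j\ge2$ and the activation of $w$ if $j=1$. Call a piece of the $j$-move at $w$ \emph{light} if at most $M$ hyperedges of type $(a,j)$ in $(S',T')$ contain $w$ and meet the piece. Let $\Lambda_j(S',T')$ be the set of hyperedges of type $(a,j)$ in $(S',T')$ that contain a blocking vertex $w$ and meet a light piece of the $j$-move at $w$. Each light piece of each move accounts for at most $M$ hyperedges, so $|\Lambda_j(S',T')|\le M\big(\mathrm{Del}(S',T')+\mathrm{Act}(S',T')\big)$.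

\emph{Second kind: $e$ has index $j$ and $P$ is a light piece of the $j$-move at $y_j$ in $(S_j,T)$.} Then $e\in\Lambda_j(S_j,T)$. For each $j$ apply Lemma~\ref{lem:change} to the map $(S,T)\mapsto(S_j,T)$ and sum over $e$. By \eqref{eq:pieces}, and since $j$ takes at most $k$ values, the expected number of hyperedges of the second kind is at most $k\mu M(L+1)n/t_0=c_1Mn$.

\emph{The remaining hyperedges.} Let $e$ be of neither kind, with index $j$. At least $M+1\ge2$ hyperedges of type $(a,j)$ in $(S_j,T)$ contain $y_j$ and meet $P$. If $P$ were a singleton, it would be $\{x\}$, and two hyperedges would contain both $x\in T$ and $y_j\notin T$, contrary to linearity. So $P$ is an $L$-component $K$ of $\Gamma_j$ with $x\in K$. We claim that $K$ is an $L$-component of $\Gamma_i$ for $i=j,\dots,b$. If this holds for some $i<b$, then $K$ is an $L$-component of $\Gamma_i$ containing $x$, which is not new for step $i+1$ because $i+1>j$; so $K$ is an $L$-component of $\Gamma_{i+1}$. Thus $(y_j,K)$ is a pair with $y_j\in e$ and $x\in e\cap K$. Each of the at least $M$ counted hyperedges $e'\ne e$ meets $e$ only in $y_j$, by linearity, so it avoids $y_{j+1},\dots,y_b$ and has type $(a,j)$ in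 $(S,T)$ as well. Hence $N_j(y_j,K)\ge M$, and $e$ is anchored. Since $\mu\le c_1$, the lemma follows.
\end{proof}

\subsection{Popular pairs are absorbed}\label{sub:B}

A pair $(y,K)$ is \emph{unabsorbed} if $y\in T^*$ and no $L$-component of $\Gamma^*$ contains $K\cup\{y\}$. The next lemma is Step 4 of Section~\ref{sub:three}. Pairs are weighted by $N_j$ because this is the number of hyperedges that can be charged to them.

\begin{lemma}\label{lem:B}
Let $1\le j\le b$ and $c_2=16k^2L^2/p_1$. The expectation of $\sum N_j(y,K)$, taken over all pairs $(y,K)$ that are $j$-popular and unabsorbed, is at most $c_2\big(n+\varepsilon'm+m/M\big)$.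
\end{lemma}

\begin{proof}
\emph{Cores.} A vertex can lie in many $L$-components, so a single hyperedge can be counted by many pairs. To avoid this we shrink the components to disjoint sets. Order the $L$-components $K_1,K_2,\dots$ of $\Gamma$ as in Lemma~\ref{lem:facts}(b), by a rule depending only on $(S,T)$, and let $K_i^\circ=K_i\setminus\bigcup_{i'<i}K_{i'}$. These \emph{cores} are pairwise disjoint and $|K_i\setminus K_i^\circ|\le2(L-1)$. A \emph{touch} of a pair $(y,K)$ is a hyperedge of type $(a,j)$ in $(S,T)$ that contains $y$ and meets $K^\circ$; let $N^\circ(y,K)$ be the number of touches. Each vertex of $K\setminus K^\circ$ lies in at most one hyperedge with $y$, so $N^\circ\ge N_j-2(L-1)$. For a $j$-popular pair, $N_j\ge M\ge4L$ and therefore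
\begin{equation}\label{eq:core}
N^\circ(y,K)\ge N_j(y,K)/2\ge M/2 .
\end{equation}
A hyperedge is a touch of at most $k^2$ pairs, since it contains $y$ and a vertex of $K^\circ$, which determines $K$. So $\sum N^\circ\le k^2m$ over all pairs, and by \eqref{eq:core} there are at most $2k^2m/M$ pairs that are $j$-popular.

\emph{Conversions.} Condition on $(S,T)$, and let $(y,K)$ be $j$-popular with touches $e_1,\dots,e_N$, where $N=N^\circ(y,K)$. Choose $x_i\in e_i\cap K^\circ$. By linearity the sets $e_i\setminus\{y\}$ are pairwise disjoint; in particular the $x_i$, which are active and so differ from $y$, are distinct. Say that $e_i$ \emph{converts} if its $j-1$ blocking vertices other than $y$ are all outside $S^*$. By (up) the touches convert independently with a common probability $p\ge(\eta/2)^{j-1}\ge p_1$. The number $N_c$ of converting touches has mean $pN$ and variance at most $pN$, so Chebyshev's inequality gives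
\[
\mathbb P\big(N_c<p_1N/2\big)\le\mathbb P\big(N_c<pN/2\big)\le\frac{pN}{(pN/2)^2}\le\frac4{p_1N}.
\]
Call the pair \emph{unlucky} if $N_c<p_1N/2$. Each $j$-popular pair contributes at most $N\cdot\frac4{p_1N}$ to the expectation of $\sum N^\circ$ over unlucky pairs, so this expectation is at most $\frac4{p_1}\cdot\frac{2k^2m}M$.

\emph{The other unabsorbed pairs.} Let $E_1$ be the set of hyperedges that are $(a+1)$-split in $(S^*,T^*)$; then $\mathbb E|E_1|\le\varepsilon'm$ by $P_{a+1}$. Let $(y,K)$ be $j$-popular, unabsorbed and not unlucky. We show that many of its touches lie in $E_0\cup E_1$. Since $\Gamma\subseteq\Gamma^*$, the set $K$ lies in an $L$-component $W$ of $\Gamma^*$, and $y\notin W$ because the pair is unabsorbed. Let $e_i$ be a converting touch outside $E_0\cup E_1$. As $y\in T^*$, we have $e_i\cap S^*=(e_i\cap T)\cup\{y\}\subseteq T^*$, so $e_i$ has type $(a+1,0)$ in $(S^*,T^*)$. It is not split, so some $L$-component $W'$ of $\Gamma^*$ contains $x_i$ and $y$. Then $W'\ne W$ and $x_i\in W\cap W'$. If $W'$ came after $W$ in the order of Section~\ref{sub:cut}, then $x_i$ would be in the overlap of $W'$ and $y\in W'$, giving $e_i\in E_0$. So $W$ comes after $W'$, and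 $x_i$ is in the overlap of $W$. This set has at most $2(L-1)$ elements and does not depend on $i$, so at most $2L$ converting touches are outside $E_0\cup E_1$. Since $p_1N/4\ge p_1M/8\ge2L$ by \eqref{eq:core} and $M\ge16L/p_1$, at least $p_1N/2-2L\ge p_1N/4$ touches of $(y,K)$ are in $E_0\cup E_1$. Summing over all such pairs, and using again that a hyperedge is a touch of at most $k^2$ pairs, we get $\sum N^\circ\le\frac{4k^2}{p_1}\big(|E_0|+|E_1|\big)$.

By \eqref{eq:core}, $N_j\le2N^\circ$ for $j$-popular pairs. With \eqref{eq:E0}, the expectation in the statement is at most
\[
\frac{8k^2}{p_1}\big(2L^2n+\varepsilon'm\big)+\frac{16k^2}{p_1}\cdot\frac mM\ \le\ c_2\Big(n+\varepsilon'm+\frac mM\Big).\qedhere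
\]
\end{proof}

\subsection{The inductive step concluded}\label{sub:end}

Let $e\in\mathrm{Bad}'$ have type $(a,b)$ in $(S,T)$ and be anchored. Take a pair $(y,K)$ with $y\in e$ and $e\cap K\ne\emptyset$ that is $j$-popular for some $j\le b$, and let $x\in e\cap K$. Then $x\in e\cap T=I_e$ and $y\in J_e\subseteq T^*$. An $L$-component of $\Gamma^*$ containing $K\cup\{y\}$ would make $x$ and $y$ adjacent in $R_e$, which is impossible. So $(y,K)$ is unabsorbed. Charge $e$ to $(y,K)$.

At most $N_b(y,K)$ hyperedges of type $(a,b)$ are charged to a pair $(y,K)$, but the pair is only known to be $j$-popular for some $j\le b$. If it is $b$-popular, then $N_b(y,K)$ is a term of the sum in Lemma~\ref{lem:B} for $b$. If not, then $N_b(y,K)<M\le N_j(y,K)$, and $N_j(y,K)$ is a term of the sum for $j$. So the number of anchored hyperedges of type $(a,b)$ in $\mathrm{Bad}'$ is at most the total of the sums in Lemma~\ref{lem:B} over $j=1,\dots,b$. There are at most $k$ values of $j$ and at most $k$ types $(a,b)$. Lemmas~\ref{lem:A} and~\ref{lem:B} give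
\[
\mathbb E|\mathrm{Bad}'|\le kc_1\big(\varepsilon'm+Mn\big)+k^2c_2\big(n+\varepsilon'm+m/M\big),
\]
and with \eqref{eq:bad} and $M\ge1$,
\[
\mathbb E|\mathrm{Bad}|\le c\,\big(\varepsilon'm+m/M+Mn\big),\qquad c=2L^2+4^k\big(kc_1+k^2c_2\big),
\]
where $c$ depends only on $k,L,\eta$. The two middle demands on $M$ pull in opposite directions: $M$ must be large for popular pairs to be absorbed, and $Mn$ must be small compared with $m$ for most hyperedges to be anchored. Take an integer $M\ge\max(16L/p_1,\,3c/\varepsilon)$ and $\varepsilon'=\varepsilon/(3c)$, and then let $C_0\ge3cM/\varepsilon$ be at least the constants given by $P_2,\dots,P_{r-1}$ for $L$, $\varepsilon'$ and $\eta/4$. Since $n\le m/C_0$, each of the three terms contributes at most $\varepsilon m/3$, so $\mathbb E|\mathrm{Bad}|\le\varepsilon m$. This proves $P_r$, and with it Proposition~\ref{prop:main} and Theorem~\ref{thm:main}. \qed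

\begin{thebibliography}{9}

\bibitem{AKS}
Ajtai, Koml\'os and Szemer\'edi, J. Combin. Theory Ser. A (1980).

\bibitem{BT}
Bollob\'as and Thomason, Combinatorica (1996).

\bibitem{CDH}
Rutger Campbell, James Davies and Robert Hickingbotham, \emph{Binary matroids and degree-boundedness for pivot-minors}, arXiv:2507.23182 (2025).

\bibitem{Shearer}
Shearer (1983).

\end{thebibliography}
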